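\title{An iterated-logarithm bound for the growth of finitely generated Lie PI-algebras}

\begin{abstract}
Let $L$ be a Lie algebra over an arbitrary field, generated by $k\ge2$ elements and satisfying a nontrivial identity of degree at most $d$, where $d\ge4$. We prove that its growth function is at most $\exp\big((C+o(1))\,n/(\ln^{(d-3)}n)^{1/(d-3)}\big)$ with $C=((k-1)\zeta(d-2))^{1/(d-3)}$, where $\ln^{(q)}$ is the $q$-fold iterated logarithm. Hence the growth is at most $\exp(n/\ln^{(q)}n)$ for $q=d-2$ and all large $n$, which proves a conjecture posed by Petrogradsky. Free solvable Lie algebras show that no single $q$ serves all $L$. The identity reduces the problem to counting words without long increasing chains of consecutive Lyndon words, and these are counted by an encoding of Lyndon words that shortens every such chain by one.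
\end{abstract}

\section{Growth of Lie algebras with an identity}\label{sec:intro}

Let $K$ be a field. For a set $X$, let $K\langle X\rangle$ be the free associative algebra, whose basis consists of the words in $X$, and let $\mathrm{Lie}(X)$ be the Lie subalgebra generated by $X$ under $[u,v]=uv-vu$; this is the free Lie algebra on $X$. A Lie algebra $L$ over $K$ \emph{satisfies the identity} $f\in\mathrm{Lie}(x_1,x_2,\dots)$ if $f$ vanishes under every substitution of elements of $L$. The identity is \emph{nontrivial} if $f\ne0$, and its \emph{degree} is the largest length of a word that occurs in $f$. A \emph{Lie PI-algebra} is a Lie algebra that satisfies a nontrivial identity.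

Commutators are left-normed: $[z_1]=z_1$ and $[z_1,\dots,z_j]=[[z_1,\dots,z_{j-1}],z_j]$. If $L$ is generated by a finite set $X$, put
\[
L_n=\operatorname{span}_K\{[z_1,\dots,z_j]:\ z_i\in X,\ 1\le j\le n\},\qquad \gamma_L(n)=\dim_K L_n .
\]
The space $L_n$ contains all commutators of length at most $n$ in the generators, however bracketed (Section~\ref{sec:identity}), so the \emph{growth function} $\gamma_L$ measures how much of $L$ is reached with $n$ generators. Let $\ln^{(1)}n=\ln n$ and $\ln^{(q+1)}n=\ln(\ln^{(q)}n)$.

With $k=|X|$ one always has $\gamma_L(n)\le k+k^2+\dots+k^n$, and the free Lie algebra on $k\ge2$ generators does grow exponentially (Remark~\ref{rem:noPI}). How much does an identity cut this down? Solvable algebras suggest an answer. Let $S_r$ be the free solvable Lie algebra of length $r$ on two generators, and let $H_r(t)$ be its Hilbert series. Then $S_1$ has dimension $2$, the algebra $S_2$ has dimension $n-1$ in each degree $n\ge2$, and for $t\in[\frac34,1)$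
\[
\tfrac12e^{H_r(t)}\le H_{r+1}(t)\le 1+H_r(t)+e^{H_r(t)/(1-t)}
\]
(Lemma~\ref{lem:recursion}). Each step in $r$ thus adds one exponential to the behavior of the series at $t=1$. A series bounded by a tower of $j+1$ exponentials in a power of $1/(1-t)$ has coefficients bounded by $\exp(n/(\ln^{(j)}n)^{c})$ for some $c>0$ (Lemma~\ref{lem:coeff}). So the algebras $S_r$ climb the scale of functions $\exp(n/\ln^{(q)}n)$, $q=1,2,\dots$, which approach the exponential from below, and one guesses that every PI-algebra has a place on this scale. This asks for more than $\gamma_L(n)=\exp(o(n))$, because some functions tend to infinity more slowly than every $\ln^{(q)}n$, for instance the number of logarithms needed to bring $n$ below $1$. The guess is posed in \cite{Petrogradsky}.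

\medskip
\noindent\textbf{Conjecture.} \emph{Let $L$ be a Lie PI-algebra generated by a finite set $X$. Then there are positive integers $q$ and $N_0$, which may depend on $L$ and $X$, such that $\gamma_L(n)\le\exp(n/\ln^{(q)}n)$ for all $n\ge N_0$.}
\medskip

We prove the conjecture. If $|X|\le1$, then $\dim L\le1$ and there is nothing to prove. A bound ``degree at most $d$'' remains true when $d$ is increased, so nothing is lost by assuming $d\ge4$. Below, $\zeta$ is Riemann's zeta function.

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $d\ge4$. Let $L$ be a Lie algebra generated by a set $X$ of $k$ elements and satisfying a nontrivial identity of degree at most $d$. Then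
\[
\gamma_L(n)\le \exp\Big(\frac{(C+o(1))\,n}{(\ln^{(d-3)}n)^{1/(d-3)}}\Big),\qquad C=\big((k-1)\zeta(d-2)\big)^{1/(d-3)},
\]
where $o(1)$ depends only on $k$ and $d$. In particular, for $q=d-2$ and some $N_0=N_0(d,k)$ we have $\gamma_L(n)\le\exp(n/\ln^{(q)}n)$ for all $n\ge N_0$.
\end{theorem}

Let $U(L)$ be the universal enveloping algebra, and let $\gamma_{U(L)}(n)$ be the dimension of the span of all products of at most $n$ elements of $X$ in $U(L)$, the empty product $1$ included.

\begin{corollary}\label{cor:env}
Under the hypotheses of Theorem~\ref{thm:main} and with the same $C$,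
\[
\gamma_{U(L)}(n)\le\exp\Big(\frac{(C+o(1))\,n}{(\ln^{(d-2)}n)^{1/(d-3)}}\Big).
\]
\end{corollary}

The number $q$ in the conjecture cannot be chosen independently of $L$.

\begin{theorem}\label{thm:lower}
For each $q\ge1$, let $S$ be the free solvable Lie algebra of length $q+3$ on two free generators. For every $N_0$, the inequality $\gamma_S(n)\le\exp(n/\ln^{(q)}n)$ fails for some $n\ge N_0$.
\end{theorem}

The identity is used once, in Section~\ref{sec:identity}, to bound $\gamma_L$ by a number of words. Sections \ref{sec:series}--\ref{sec:key} count these words by a recursion; its main idea is visible for two letters and $d=4$, a case worked out in Section~\ref{sec:blocks}. Section~\ref{sec:estimates} solves the recursion. Section~\ref{sec:solvable}, which proves Theorem~\ref{thm:lower}, uses only Lemmas \ref{lem:E} and~\ref{lem:exp} from the rest of the paper.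

\section{Lyndon words and depth}\label{sec:lyndon}

Let $Z$ be a totally ordered alphabet, finite or infinite. A \emph{factor} of a word is a subword of consecutive letters, and $|w|$ is the length of $w$. Write $u\ll w$ if $u$ and $w$ first differ at a position inside both and $u$ has the smaller letter there, that is, $u=pcu'$ and $w=psw'$ with letters $c<s$. The dictionary order is the total order in which $u<w$ means that $u\ll w$ or that $u$ is a proper prefix of $w$. The relation $\ll$ survives multiplication on both sides: $u\ll w$ implies $zuu''\ll zww''$ for all words $z,u'',w''$. For words of equal length, $<$ and $\ll$ coincide.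

A nonempty word is a \emph{Lyndon word} if it is strictly smaller than each of its nonempty proper suffixes. Over $a<b$ the words $a$, $b$, $ab$, $aab$, $abb$ are Lyndon, and $aa$, $ba$, $aba$ are not. We use three standard facts \cite[\S5.1]{Lothaire}.
\begin{itemize}
\item[(F1)] If $u<v$ are Lyndon words, then $uv$ is a Lyndon word.
\item[(F2)] A Lyndon word of length at least $2$ equals $uv$ for some Lyndon words $u<v$.
\item[(F3)] Every word is, in a unique way, a product $l_1l_2\cdots l_s$ of Lyndon words with $l_1\ge l_2\ge\dots\ge l_s$.
\end{itemize}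
If $u<v$ are Lyndon, then $v$ is a proper suffix of the Lyndon word $uv$ and a proper prefix of $vu$, so $uv<v<vu$. Since $|uv|=|vu|$,
\begin{equation}\label{eq:swap}
uv\ll vu\qquad\text{for Lyndon words }u<v .
\end{equation}

A \emph{chain} of length $j$ in a word $w$ is a factor of $w$ written as $v_1v_2\cdots v_j$ with Lyndon words $v_1<v_2<\dots<v_j$. The \emph{depth} $D(w)$ is the largest length of a chain in $w$, and the empty word has depth $0$. A factor of $w$ has depth at most $D(w)$. A letter has depth $1$, and by (F2) a Lyndon word of length at least $2$ has depth at least $2$.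

\begin{example}\label{ex:depth1}
A word has depth at most $1$ if and only if its letters are nonincreasing. Indeed, consecutive letters $c<s$ form a chain of length $2$. Conversely, let $w$ be nonincreasing. A Lyndon word $v$ of length at least $2$ is smaller than its last letter $s$; its first letter is then at most $s$, and differs from $s$, since otherwise $s$ would be a proper prefix of $v$. So the Lyndon factors of $w$ are single letters, and no two consecutive ones increase.
\end{example}

\section{From the identity to words of bounded depth}\label{sec:identity}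

The Jacobi identity can be written as
\begin{equation}\label{eq:jacobi}
[a,[u,v]]=[[a,u],v]-[[a,v],u].
\end{equation}
By induction on $j$ it shows: if $u$ is any bracketing of $z_1,\dots,z_j$, then $[a,u]$ is a linear combination of the commutators $[a,z_{\sigma(1)},\dots,z_{\sigma(j)}]$, where $\sigma$ ranges over the symmetric group $\mathrm{Sym}(j)$. Hence $[L_i,L_j]\subseteq L_{i+j}$, and every bracketing of at most $n$ generators lies in $L_n$.

In this section $L$ is generated by a set $X$ of $k$ elements and satisfies a nontrivial identity of degree at most $d$; here $d\ge2$ is enough. Put $m=d-1$ and $h=d-2$. We first bring the identity to a form that speaks about products of adjoint operators. The argument uses no division by integers, so it works over every field.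

\begin{lemma}\label{lem:multilinear}
$L$ satisfies an identity $\sum_{\sigma\in\mathrm{Sym}(m)}\alpha_\sigma[x_0,x_{\sigma(1)},\dots,x_{\sigma(m)}]$ with $\alpha_\sigma\in K$ and $\alpha_{\mathrm{id}}=1$.
\end{lemma}

\begin{proof}
Let $f\ne0$ be an identity of degree at most $d$, viewed as a combination of words. For a variable $x$, both $f|_{x=0}$ and $f-f|_{x=0}$ are identities of $L$; they consist of the words of $f$ without $x$ and with $x$. Keep one that is nonzero, and do this for each variable in turn. Now every word of $f$ contains every variable of $f$.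

Suppose some word $u$ of $f$ contains a variable $x$ at least twice. Take a new variable $x'$ and the identity $g=f(x+x',\dots)-f(x,\dots)-f(x',\dots)$. The words of $g$ arise from words of $f$ by changing some, but not all, occurrences of $x$ to $x'$, and the substitution $x'\to x$ recovers the word of $f$. So the word obtained from $u$ by changing its first $x$ has the same coefficient in $g$ as $u$ has in $f$, and $g\ne0$. Every word of $g$ contains every variable of $g$, the degree has not grown, and the number of variables has grown by one. That number is bounded by the degree, so the process stops at a nonzero multilinear identity $f$ of degree at most $d$. If $x$ is a new variable, the words of $fx$ do not begin with $x$ and those of $xf$ do, so $[f,x]\ne0$. Thus we may take the degree to be exactly $d$, with variables $x_0,\dots,x_m$.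

By anticommutativity, a bracketing of $x_0,\dots,x_m$ in any order equals $\pm[x_0,u_1,\dots,u_r]$, where the $u_i$ are bracketings of the other variables. By the consequence of \eqref{eq:jacobi} above, it is a combination of the $[x_0,x_{\sigma(1)},\dots,x_{\sigma(m)}]$. Some coefficient of $f$ in such an expression is nonzero; rename the variables and scale.
\end{proof}

Order $X$ totally and regard it as an alphabet. Let $u\mapsto\bar u$ be the homomorphism $\mathrm{Lie}(X)\to L$, and let $\Phi$ be the right action of $K\langle X\rangle$ on $L$ in which a letter $x$ acts by $a\mapsto[a,x]$. By \eqref{eq:jacobi} and induction on the length of a bracketing, every $u\in\mathrm{Lie}(X)$ acts by $a\mapsto[a,\bar u]$. Substituting $a,\bar u_1,\dots,\bar u_m$ in Lemma~\ref{lem:multilinear}, we see that the two-sided ideal $\ker\Phi$ contains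
\begin{equation}\label{eq:kernel}
\sum_{\sigma\in\mathrm{Sym}(m)}\alpha_\sigma\,u_{\sigma(1)}\cdots u_{\sigma(m)}\qquad(u_1,\dots,u_m\in\mathrm{Lie}(X)).
\end{equation}
We want to read \eqref{eq:kernel} as a rule that replaces a word by larger words of the same length. All we know of the coefficients is $\alpha_{\mathrm{id}}=1$, so the term $\sigma=\mathrm{id}$ must supply the smallest word. Letters $u_1<\dots<u_m$ would do, but they do not exist when $k<m$. We need a larger supply of Lie elements with known smallest words, such that these words give the smallest product in increasing order. By \eqref{eq:swap} and the next lemma, Lyndon words are such a supply.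

\begin{lemma}\label{lem:bracket}
For each Lyndon word $l$ over $X$ there is $[l]\in\mathrm{Lie}(X)$ that equals $l$ plus a linear combination of larger words of the same length.
\end{lemma}

\begin{proof}
Put $[x]=x$ for a letter $x$. For $l=uv$ as in (F2) put $[l]=[u][v]-[v][u]$. If $u'\ge u$ and $v'\ge v$ with $|u'|=|u|$ and $|v'|=|v|$, then $u'v'\ge uv$, with equality only for $u'=u$, $v'=v$. So $[u][v]$ is $uv$ plus larger words, and $[v][u]$ involves only words that are at least $vu$, hence larger than $uv$ by \eqref{eq:swap}.
\end{proof}

\begin{proposition}\label{prop:span}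
Let $\omega_j$ be the number of words $w$ of length $j$ over $X$ with $D(w)\le h$. Then
\begin{equation}\label{eq:gamma}
\gamma_L(n)\le k\sum_{j=0}^{n-1}\omega_j .
\end{equation}
\end{proposition}

\begin{proof}
Let $v_1<\dots<v_m$ be Lyndon words and $\sigma\ne\mathrm{id}$. There is an $i$ with $\sigma(i)>\sigma(i+1)$. Exchanging these two neighbors in $v_{\sigma(1)}\cdots v_{\sigma(m)}$ removes one inversion and, by \eqref{eq:swap}, makes the word strictly smaller. Induction on the number of inversions gives $v_{\sigma(1)}\cdots v_{\sigma(m)}>v_1\cdots v_m$. By Lemma~\ref{lem:bracket}, the product $[v_{\sigma(1)}]\cdots[v_{\sigma(m)}]$ is $v_{\sigma(1)}\cdots v_{\sigma(m)}$ plus larger words of the same length. So the element \eqref{eq:kernel} with $u_i=[v_i]$ is $v_1\cdots v_m$ plus larger words of the same length.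

Let $|w|=j$ and $D(w)\ge h+1=m$. The first $m$ terms of a longest chain give $w=w'v_1\cdots v_mw''$ with $v_i$ as above. Multiplying by $w'$ and $w''$, we find that $\Phi(w)$ is a combination of $\Phi(\tilde w)$ with $\tilde w>w$ and $|\tilde w|=j$. There are finitely many words of length $j$, so downward induction shows that every $\Phi(w)$ with $|w|=j$ lies in the span of those with $|w|=j$ and $D(w)\le h$. Since $[z_0,z_1,\dots,z_j]=z_0\Phi(z_1\cdots z_j)$, the commutators of length $j+1$ span a space of dimension at most $k\omega_j$.
\end{proof}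

\begin{remark}\label{rem:noPI}
For $d=3$ the words counted are the nonincreasing ones (Example~\ref{ex:depth1}), so $\omega_j=\binom{j+k-1}{k-1}$ and $\gamma_L(n)\le k\binom{n+k-1}{k}$ is polynomially bounded. Without an identity there is no subexponential bound. Over $a<b$, the $2^j$ words $aab\,w$, where $w$ is a product of $j$ factors $ab$ or $bb$, are Lyndon words of length $2j+3$, since their proper suffixes begin with $ab$ or $b$. The elements $[l]$ have distinct smallest words and so are linearly independent in $\mathrm{Lie}(a,b)$.
\end{remark}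

\section{Weighted alphabets and multisets}\label{sec:series}

It remains to count words of depth at most $h$. The recursion will lower the depth at the price of passing to an infinite alphabet, so we work in this generality from the start. A \emph{weighted alphabet} is a totally ordered set $Z$ with a function $\operatorname{wt}\colon Z\to\{1,2,\dots\}$ that takes each value finitely often. Weights are additive on words, and there are finitely many words of each weight. Put $Z(t)=\sum_{z\in Z}t^{\operatorname{wt}(z)}$ and
\[
W_i(Z;t)=\sum_{D(w)\le i}t^{\operatorname{wt}(w)},\qquad \Lambda_i(Z;t)=\sum_{v\text{ Lyndon},\ D(v)\le i}t^{\operatorname{wt}(v)} .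
\]
Only letters are Lyndon words of depth $1$, so $\Lambda_1(Z;t)=Z(t)$.

For power series with real coefficients, $a\preceq b$ means coefficientwise inequality. Series with nonnegative coefficients are evaluated at $t\in(0,1)$ with values in $[0,\infty]$, and throughout
\[
y=\frac1{1-t}>1 .
\]
For $a=\sum_{n\ge1}a_nt^n$ with integers $a_n\ge0$ let $E(a)=\prod_{n\ge1}(1-t^n)^{-a_n}$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(i)] If a set has $a_n$ elements of weight $n$ for each $n\ge1$, then the coefficient of $t^n$ in $E(a)$ is the number of finite multisets of its elements of total weight $n$. In particular, $a\preceq b$ implies $E(a)\preceq E(b)$.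
\item[(ii)] For $t\in(0,1)$ we have $E(a)(t)=\exp\big(\sum_{j\ge1}\frac1j\,a(t^j)\big)$ and $e^{a(t)}\le E(a)(t)\le e^{y\,a(t)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An element of weight $n$ contributes the factor $1+t^n+t^{2n}+\cdots$, which records its multiplicity. (ii) Use $-\ln(1-t^n)=\sum_jt^{nj}/j$ and rearrange the nonnegative terms. The term $j=1$ gives the lower bound. Since $(j-1)(n-1)\ge0$, we have $jn\ge j-1+n$, hence $a(t^j)\le t^{j-1}a(t)$, and $\sum_jt^{j-1}/j\le\sum_jt^{j-1}=y$.
\end{proof}

By (F3) a word $w$ is determined by the multiset of its Lyndon factors $l_1,\dots,l_s$, and $D(l_r)\le D(w)$ for each $r$. Therefore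
\begin{equation}\label{eq:WE}
W_i(Z;t)\preceq E\big(\Lambda_i(Z;t)\big).
\end{equation}
Give all letters of $X$ weight $1$. Then $W_h(X;t)=\sum_j\omega_jt^j$, and $1\le t^{j-n}$ for $j\le n$, so
\begin{equation}\label{eq:rankin}
k\sum_{j=0}^{n-1}\omega_j\le k\,t^{-n}\,W_h(X;t),\qquad t^{-n}=\Big(1+\frac1{y-1}\Big)^{n}\le e^{n/(y-1)} .
\end{equation}

\section{Blocks of a Lyndon word; two letters and depth two}\label{sec:blocks}

Inequality \eqref{eq:WE} reduces words to Lyndon words of the same depth. To close a recursion we must describe a Lyndon word of depth at most $i$ by a word of depth at most $i-1$. The defining property of a Lyndon word $v$ compares every suffix with $v$ itself, so we cut $v$ according to how long each suffix agrees with the beginning of $v$.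

Let $v$ be a Lyndon word over a weighted alphabet $Z$, with first letter $x$. We write $v=xB_1\cdots B_R$, $R\ge0$, as follows. Suppose $v=xB_1\cdots B_{r-1}v'$ with $v'$ nonempty. Then $v<v'$. The word $v'$ is not a prefix of $v$, since a proper prefix is smaller, and $v$ is too long to be a prefix of $v'$. So if $p_r$ is the longest common prefix of $v$ and $v'$, there are letters $c_r,s_r$ with
\begin{equation}\label{eq:block}
p_rc_r\text{ a prefix of }v,\qquad p_rs_r\text{ a prefix of }v',\qquad c_r<s_r .
\end{equation}
The $r$-th \emph{block} is $B_r=p_rs_r$. We record it as the pair $\beta_r=(\nu_r,s_r)$ with $\nu_r=\operatorname{wt}(p_r)$, and call $\beta_1\cdots\beta_R$ the \emph{code} of $v$. Put $P_r=xB_1\cdots B_r$, so that $P_0=x$ and $P_R=v$.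

\begin{lemma}\label{lem:decode}
The letter $x$ and the code determine $v$.
\end{lemma}

\begin{proof}
Suppose $P_{r-1}$ is known. For $1\le j\le|p_r|$, the letter of $v$ in position $|P_{r-1}|+j$ equals the letter in position $j$, which is an earlier position. So we copy the letters of $v$ from its beginning one at a time, and each letter to be copied is already known, even when $p_r$ is longer than $P_{r-1}$. Weights are positive, so the moment when the copied weight equals $\nu_r$ is determined. Then we append $s_r$ and obtain $P_r$.
\end{proof}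

Take $Z=X=\{a<b\}$ with weights $1$. Then always $c_r=a$ and $s_r=b$, and the code is the sequence $\nu_1,\dots,\nu_R$, with $\sum_r(\nu_r+1)=|v|-1$. A Lyndon word of length $5$ has the form $a\cdots b$, and of the eight such words only $abaab$ and $abbab$ are larger than one of their suffixes. The other six parse as follows.
\[
\begin{array}{l|l|l|l}
v & x\cdot B_1\cdots B_R & \nu_1,\dots,\nu_R & \\ \hline
aaaab & a\cdot aaab & 3 & 4=4\\
aabab & a\cdot ab\cdot ab & 1,1 & 4=2+2\\
ababb & a\cdot b\cdot abb & 0,2 & 4=1+3\\
abbbb & a\cdot b\cdot b\cdot b\cdot b & 0,0,0,0 & 4=1+1+1+1\\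
aaabb & a\cdot aab\cdot b & 2,0 & a<aab<b\\
aabbb & a\cdot ab\cdot b\cdot b & 1,0,0 & a<ab<b
\end{array}
\]
In the first row $p_1=aaa$ is longer than $P_0=a$. In the first four rows the sequence $\nu_r$ is nondecreasing, so it is determined by the partition of $4$ into block lengths shown on the right. In the last two rows it has a descent, and the word has a chain of length three.

This is a general rule. Let $\nu_r>\nu_{r+1}$. Then $p_{r+1}$ is a proper prefix of $p_r$, and the letter of $v$ that follows it is $a$. So $B_r$ begins with $p_{r+1}a$ while $B_{r+1}=p_{r+1}b$, and $B_r\ll B_{r+1}$: the block that agrees longer with $v$ is the smaller one. Lemma~\ref{lem:blocks} below shows that all blocks and all $P_r$ are Lyndon and that $P_{r-1}<B_r$. Hence $P_{r-1}<B_r<B_{r+1}$ is a chain of length three. The part of $v$ that precedes a chain of blocks extends the chain by one; this is how the depth drops.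

Consequently a Lyndon word of length $n$ and depth at most $2$ is determined by its first letter and a partition of $n-1$. With $Q(t)=\prod_n(1-t^n)^{-1}=E(t/(1-t))$ this reads $\Lambda_2(X;t)\preceq2t\,Q(t)$. From $1-t^j=(1-t)(1+\dots+t^{j-1})\ge jt^{j-1}/y$ we get $t^j/(1-t^j)\le y/j$, so $\ln Q(t)\le\zeta(2)y$ by Lemma~\ref{lem:E}(ii). Now \eqref{eq:gamma}, \eqref{eq:rankin}, \eqref{eq:WE} and Lemma~\ref{lem:E} give, for $d=4$ and $k=2$,
\[
\ln\gamma_L(n)\le\ln2+\frac n{y-1}+2y\,e^{\zeta(2)y}.
\]
For $y=(1-\varepsilon)\ln n/\zeta(2)$ the last term is $2yn^{1-\varepsilon}=o(n/\ln n)$, so $\ln\gamma_L(n)\le(\zeta(2)/(1-\varepsilon)+o(1))\,n/\ln n$. This is Theorem~\ref{thm:main} for $d=4$, $k=2$, where $C=\zeta(2)$.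

\section{The code has smaller depth}\label{sec:key}

For larger depth the code may have descents, and we must measure them. We regard the code as a word over a new alphabet, ordered so that the order of pairs matches the order of blocks. In this order the nondecreasing sequences $\nu_r$ above become nonincreasing words, that is, words of depth at most $1$.

For a weighted alphabet $Z$ let $Z^+$ be the set of pairs $(\nu,s)$ with $\nu\in\mathbb Z_{\ge0}$ and $s\in Z$, where $s$ is not the least letter of $Z$ if a least letter exists. Put $\operatorname{wt}(\nu,s)=\nu+\operatorname{wt}(s)$ and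
\[
(\nu,s)<(\nu',s')\iff \nu>\nu'\ \text{ or }\ (\nu=\nu'\text{ and }s<s').
\]
This is again a weighted alphabet. By \eqref{eq:block}, $s_r>c_r$ is not least, so $\beta_r\in Z^+$, and $\operatorname{wt}(\beta_r)=\operatorname{wt}(B_r)$. In the next two lemmas $v=xB_1\cdots B_R$ is a fixed Lyndon word over $Z$.

\begin{lemma}\label{lem:blocks}
Each block $B_r$ is Lyndon, each $P_r$ is Lyndon, and $P_{r-1}<B_r$ for $1\le r\le R$.
\end{lemma}

\begin{proof}
Write $p,c,s$ for $p_r,c_r,s_r$. If $p$ is empty, $B_r$ is a letter. Otherwise a nonempty proper suffix of $ps$ has the form $p''s$, where $p=p'p''$ with $p'$ nonempty; let $j=|p''|<|p|$. Since $pc$ is a prefix of $v$, some proper suffix of $v$ begins with $p''c$, and $v$ is smaller than that suffix. Let $z$ be the prefix of $v$ of length $j+1$. Then $z\le p''c$, since $p''c\ll z$ would make the suffix smaller than $v$. Thus $z\le p''c<p''s$ are words of the same length, and $z\ll p''s$. As $j+1\le|p|$, the word $z$ is a prefix of $p$, so $ps\ll p''s$. Hence $B_r$ is Lyndon.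

Both $P_{r-1}$ and $pc$ are prefixes of $v$. If $|p|\ge|P_{r-1}|$, then $P_{r-1}$ is a prefix of $p$ and a proper prefix of $B_r$. If $|p|<|P_{r-1}|$, then $P_{r-1}$ begins with $pc$, so $P_{r-1}\ll ps$. In both cases $P_{r-1}<B_r$. Finally $P_0=x$ is Lyndon, and if $P_{r-1}$ is Lyndon, then so is $P_r=P_{r-1}B_r$ by (F1).
\end{proof}

A chain in the code consists of Lyndon words over $Z^+$, not only of letters, so we must know that decoding respects both the order and the Lyndon property. Let $A=\{\beta_1,\dots,\beta_R\}\subset Z^+$.

\begin{lemma}\label{lem:order}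
The rule $\varphi(\beta_r)=B_r$ is well defined on $A$; extend it multiplicatively to words over $A$. If $b<b'$, then $\varphi(b)<\varphi(b')$. If $b$ is Lyndon, then $\varphi(b)$ is Lyndon.
\end{lemma}

\begin{proof}
Let $B=ps$ and $B'=p's'$ be blocks with pairs $\beta$ and $\beta'$. The words $p$ and $p'$ are prefixes of $v$, and weights are positive. If $\operatorname{wt}(p)=\operatorname{wt}(p')$, then $p=p'$; so $\beta=\beta'$ gives $B=B'$, and $s<s'$ gives $B\ll B'$. If $\operatorname{wt}(p)>\operatorname{wt}(p')$, then $p$ begins with $p'c'$, where $c'<s'$ is the letter of $v$ after $p'$, and again $B\ll B'$. So $\varphi$ is well defined, and $\beta<\beta'$ implies $B\ll B'$.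

Let $b<b'$. If $b$ is a proper prefix of $b'$, then $\varphi(b)$ is a proper prefix of $\varphi(b')$, as blocks are nonempty. Otherwise $b=z\beta\cdots$ and $b'=z\beta'\cdots$ with $\beta<\beta'$, and $\varphi(\beta)\ll\varphi(\beta')$ gives $\varphi(b)\ll\varphi(b')$; here the relation $\ll$ is needed, not only $<$.

Let $b$ be Lyndon. If $b$ is a letter, $\varphi(b)$ is a block and Lemma~\ref{lem:blocks} applies. Otherwise $b=b'b''$ with Lyndon words $b'<b''$ by (F2). By induction $\varphi(b')$ and $\varphi(b'')$ are Lyndon, we have $\varphi(b')<\varphi(b'')$, and (F1) applies.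
\end{proof}

\begin{proposition}\label{prop:key}
For every weighted alphabet $Z$ and $i\ge2$,
\[
\Lambda_i(Z;t)\preceq Z(t)\,W_{i-1}(Z^+;t).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:decode} the map $v\mapsto(x,\beta_1\cdots\beta_R)$ is injective, and $\operatorname{wt}(v)=\operatorname{wt}(x)+\operatorname{wt}(\beta_1\cdots\beta_R)$. It suffices to show that the code has depth at most $D(v)-1$. This holds if the code is empty. Otherwise let $\beta_e\cdots\beta_l=b_1\cdots b_j$ be a chain of length $j\ge1$ in the code. By Lemma~\ref{lem:order}, $\varphi(b_1)<\dots<\varphi(b_j)$ are Lyndon words. By Lemma~\ref{lem:blocks}, $P_{e-1}$ is Lyndon and $P_{e-1}<B_e\le\varphi(b_1)$, since $B_e$ is a prefix of $\varphi(b_1)$. So $P_l=P_{e-1}\varphi(b_1)\cdots\varphi(b_j)$ is a chain of length $j+1$ in $v$, and $j+1\le D(v)$.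
\end{proof}

\section{Towers of exponentials}\label{sec:estimates}

Let $\exp^{(0)}(u)=u$ and $\exp^{(i+1)}(u)=\exp(\exp^{(i)}(u))$. Each use of \eqref{eq:WE} adds one exponential, and each use of Proposition~\ref{prop:key} adds a factor that is a power of $y$. The following lemma moves such factors to the top of the tower, where they are negligible.

\begin{lemma}\label{lem:exp}
Let $A,B\ge0$. Then $A+\exp^{(i)}(B)\le\exp^{(i)}(A+B)$ for $i\ge0$, and $e^A\exp^{(i)}(B)\le\exp^{(i)}(A+B)$ for $i\ge1$.
\end{lemma}

\begin{proof}
The derivative of $\exp^{(i)}(u)$ is $\prod_{j=1}^i\exp^{(j)}(u)\ge1$ for $u\ge0$, which gives the first inequality. Exponentiating it for $i-1$ gives the second.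
\end{proof}

From now on $d\ge4$, so $h=d-2\ge2$.

\begin{proposition}\label{prop:tower}
For every $\kappa>(k-1)\zeta(h)$ there is $y_1=y_1(\kappa,k,h)$ such that
\[
W_h(X;t)\le\exp^{(h)}(\kappa y^{h-1})\qquad\text{for all }y\ge y_1 .
\]
\end{proposition}

\begin{proof}
Let $Z_0=X$ and $Z_{j+1}=Z_j^+$. Then $Z_0(t)=kt$ and $Z_1(t)=(k-1)t/(1-t)$, because the least letter of $X$ is omitted. For $j\ge1$ the alphabet $Z_j$ has no least letter, as $(\nu+1,s)<(\nu,s)$. Hence $Z_j(t)=(k-1)t/(1-t)^j$ for $j\ge1$, and $Z_j(t)\le ky^j$ for all $j\ge0$ and $t\in(0,1)$. We bound $W_i(Z_{h-i};t)$ by induction on $i=1,\dots,h$.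

\emph{The case $i=1$.} This case produces the top of the tower and with it the constant $C$, so we use the exact formula for $E$. By \eqref{eq:WE}, $\Lambda_1=Z_{h-1}(t)$ and Lemma~\ref{lem:E}(ii), we have $W_1(Z_{h-1};t)\le e^{A(t)}$, where
\[
A(t)=(k-1)\sum_{j\ge1}\frac1j\,\frac{t^j}{(1-t^j)^{h-1}} .
\]
Put $t=e^{-\tau}$ and $g(u)=u^{h-1}e^{-u}(1-e^{-u})^{-(h-1)}$. Then $\tau^{h-1}A(t)=(k-1)\sum_jj^{-h}g(j\tau)$. The function $g$ is continuous on $(0,\infty)$, tends to $1$ as $u\to0$ and to $0$ as $u\to\infty$, so it is bounded. Since $h\ge2$, the series $\sum_jj^{-h}$ converges, and dominated convergence gives $\tau^{h-1}A(t)\to(k-1)\zeta(h)$ as $\tau\to0$. Also $y\tau=\tau/(1-e^{-\tau})\to1$. Fix $\kappa_0$ with $(k-1)\zeta(h)<\kappa_0<\kappa$. Then $A(t)\le\kappa_0y^{h-1}$ for all large $y$.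

\emph{The step.} Let $2\le i\le h$. By \eqref{eq:WE}, Proposition~\ref{prop:key} and Lemma~\ref{lem:E},
\[
W_i(Z_{h-i};t)\le\exp\big(y\,Z_{h-i}(t)\,W_{i-1}(Z_{h-i+1};t)\big)\le\exp\big(e^{\mu}\,W_{i-1}(Z_{h-i+1};t)\big),
\]
where $\mu=\ln(ky^{h-1})\ge0$; we used $y\cdot ky^{h-i}\le ky^{h-1}$. If $W_{i-1}(Z_{h-i+1};t)\le\exp^{(i-1)}(\kappa_0y^{h-1}+(i-2)\mu)$, then Lemma~\ref{lem:exp} gives $W_i(Z_{h-i};t)\le\exp^{(i)}(\kappa_0y^{h-1}+(i-1)\mu)$. For $i=h$ this is the claim, since $(h-1)\mu\le(\kappa-\kappa_0)y^{h-1}$ for large $y$.
\end{proof}

To pass to coefficients we choose $t$ depending on $n$. The factor $t^{-n}$ wants $y$ large, and the tower allows $y$ to grow until its logarithm is nearly $n$.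

\begin{lemma}\label{lem:coeff}
Let $j\ge1$ be an integer, and let $\rho,\kappa>0$, $c\ge1$, $y_1>1$. Let $\Gamma(n)>0$ satisfy $\Gamma(n)\le c\,t^{-n}\exp^{(j+1)}(\kappa y^\rho)$ for all $n\ge1$ and all $y\ge y_1$. Then
\[
\limsup_{n\to\infty}\frac{\ln\Gamma(n)\,(\ln^{(j)}n)^{1/\rho}}{n}\le\kappa^{1/\rho}.
\]
\end{lemma}

\begin{proof}
Fix $\varepsilon\in(0,1)$. For large $n$ define $y$ by $\kappa y^\rho=\ln^{(j)}(n^{1-\varepsilon})$; then $y\to\infty$ and $\kappa y^\rho\le\ln n$. The tower equals $\exp(n^{1-\varepsilon})$, so by \eqref{eq:rankin}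
\[
\ln\Gamma(n)\le\ln c+n^{1-\varepsilon}+\frac n{y-1}.
\]
For large $n$ we have $\ln^{(j)}(n^{1-\varepsilon})\ge(1-\varepsilon)\ln^{(j)}n$. This is an equality for $j=1$, and $u\ge(1-\varepsilon)u'$ implies $\ln u\ge\ln u'+\ln(1-\varepsilon)\ge(1-\varepsilon)\ln u'$ when $u'$ is large. Thus $(\ln^{(j)}n)^{1/\rho}\le(\kappa/(1-\varepsilon))^{1/\rho}\,y$, and
\[
\frac{\ln\Gamma(n)\,(\ln^{(j)}n)^{1/\rho}}{n}\le\Big(\frac\kappa{1-\varepsilon}\Big)^{1/\rho}\Big(\frac{y\,(\ln c+n^{1-\varepsilon})}{n}+\frac y{y-1}\Big).
\]
The last factor tends to $1$, because $y$ is at most a constant times a power of $\ln n$. Let $\varepsilon\to0$.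
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma(n)=k\sum_{j<n}\omega_j$. This sequence depends only on $k$ and $d$, and $\gamma_L(n)\le\Gamma(n)$ by Proposition~\ref{prop:span}. By \eqref{eq:rankin} and Proposition~\ref{prop:tower}, Lemma~\ref{lem:coeff} applies with $j=\rho=h-1=d-3$, $c=k$ and any $\kappa>(k-1)\zeta(h)$. Letting $\kappa\to(k-1)\zeta(h)$ we obtain $\limsup_n\ln\Gamma(n)\,(\ln^{(d-3)}n)^{1/(d-3)}/n\le C$, which is the first claim.

Put $z=\ln^{(d-3)}n$. For $n\ge N_0(d,k)$ we have both $\ln\Gamma(n)\le(C+1)\,n\,z^{-1/(d-3)}$ and $0<\ln z\le z^{1/(d-3)}/(C+1)$. Together they give $\ln\gamma_L(n)\le n/\ln z=n/\ln^{(d-2)}n$.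
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:env}]
Put $\gamma_L(0)=0$ and $\ell(t)=\sum_{n\ge1}(\gamma_L(n)-\gamma_L(n-1))t^n$. Choose a totally ordered basis of $L$ with weights such that the basis elements of weight at most $n$ form a basis of $L_n$; its weight series is $\ell(t)$. We claim that a product $e_1\cdots e_r$ of basis elements of total weight at most $n$ lies in the span of the ordered products $e'_1\le\dots\le e'_s$ of total weight at most $n$. Use induction on $r$ and, for fixed $r$, on the number of inversions. If neighbors $e,e'$ of weights $i,j$ are out of order, write $ee'=e'e+[e,e']$. The first term removes an inversion. Since $[e,e']\in L_{i+j}$, the second term gives products of $r-1$ basis elements of total weight at most $n$. This proves the claim. The elements of $X$ are combinations of basis elements of weight $1$, and ordered products correspond to multisets, so Lemma~\ref{lem:E} gives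
\[
\gamma_{U(L)}(n)\le t^{-n}E(\ell)(t)\le t^{-n}\exp(y\,\ell(t)).
\]
By \eqref{eq:gamma}, $y\,\ell(t)=\sum_n\gamma_L(n)t^n\le k\sum_j\omega_j\sum_{n>j}t^n\le ky\,W_h(X;t)$. Let $\kappa'>\kappa>(k-1)\zeta(h)$. Proposition~\ref{prop:tower} and Lemma~\ref{lem:exp} give, for large $y$,
\[
ky\,W_h(X;t)\le\exp^{(h)}\big(\kappa y^{h-1}+\ln(ky)\big)\le\exp^{(h)}(\kappa'y^{h-1}).
\]
Apply Lemma~\ref{lem:coeff} with $j=h=d-2$, $\rho=h-1=d-3$, $c=1$, and let $\kappa'\to(k-1)\zeta(h)$.
\end{proof}

\section{Free solvable Lie algebras}\label{sec:solvable}

Let $F$ be the free Lie algebra on two generators, graded by degree. Put $F^{(0)}=F$ and $F^{(r+1)}=[F^{(r)},F^{(r)}]$; these are graded ideals. The free solvable Lie algebra of length $r$ on two generators is $S_r=F/F^{(r)}$. It is a PI-algebra. Indeed, let $\delta_0=x_1$, and let $\delta_{r+1}=[\delta_r,\delta_r']$, where $\delta_r'$ is a copy of $\delta_r$ in new variables. The values of $\delta_r$ on $F$ lie in $F^{(r)}$, and $\delta_{r+1}\ne0$, because the nonzero products $\delta_r\delta_r'$ and $\delta_r'\delta_r$ have no word in common.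

The Hilbert series of a graded space is $\sum_nt^n\dim(\text{component of degree }n)$. We use three textbook facts. By the Poincar\'e--Birkhoff--Witt theorem, the ordered products of an ordered basis of a Lie algebra form a basis of its enveloping algebra; so if a Lie algebra is graded in positive degrees with Hilbert series $H$, its enveloping algebra has Hilbert series $E(H)$. The enveloping algebra of $\mathrm{Lie}(\mathcal G)$ is $K\langle\mathcal G\rangle$. By the Shirshov--Witt theorem, every subalgebra of a free Lie algebra is free. Let $H_r(t)$ be the Hilbert series of $S_r$ and $U_r=E(H_r)$.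

\begin{lemma}\label{lem:recursion}
For $r\ge1$ we have $H_{r+1}(t)=H_r(t)+1+(2t-1)U_r(t)$. The series $H_r$ and $U_r$ converge on $(0,1)$, and for $t\in[\frac34,1)$
\[
\tfrac12e^{H_r(t)}\le\tfrac12U_r(t)\le H_{r+1}(t)\le1+H_r(t)+e^{yH_r(t)} .
\]
\end{lemma}

\begin{proof}
Let $R=F^{(r)}$. To compute Hilbert series we need a homogeneous free generating set of $R$. Choose a set $\mathcal G\subset R$ of homogeneous elements whose images form a basis of $R/[R,R]$, and let $\psi\colon\mathrm{Lie}(\mathcal G)\to R$ be the natural homomorphism. It is surjective, by induction on the degree: an element of $R$ of degree $n$ is a combination of elements of $\mathcal G$ and brackets of homogeneous elements of $R$ of smaller degrees. For injectivity write $R=\mathrm{Lie}(\mathcal B)$ by the Shirshov--Witt theorem, and grade $R$ by length in $\mathcal B$; then $[R,R]$ is the sum of the components of length at least $2$. Sending each element of $\mathcal G$ to its component of length $1$ gives a linear isomorphism from the span of $\mathcal G$ to the span of $\mathcal B$, hence a length-preserving isomorphism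 $\theta\colon\mathrm{Lie}(\mathcal G)\to\mathrm{Lie}(\mathcal B)$. If $f\ne0$ has lowest component $f_n$ of length $n$ in $\mathcal G$, then $\psi(f)$ is $\theta(f_n)\ne0$ plus terms of greater length in $\mathcal B$. So $\psi$ is an isomorphism.

Let $G(t)$ be the Hilbert series of $R/[R,R]=F^{(r)}/F^{(r+1)}$, so that $H_{r+1}=H_r+G$. The Hilbert series of $U(R)=K\langle\mathcal G\rangle$ is $1/(1-G)$, and that of $U(F)$ is $1/(1-2t)$. The Hilbert series of $F$ is the sum of those of $R$ and $S_r$, and $E$ turns sums into products, so $\frac1{1-2t}=\frac1{1-G}\,U_r$. Thus $G=1+(2t-1)U_r$, which is the formula.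

We have $H_1=2t$. If $H_r$ converges on $(0,1)$, then so does $U_r\le e^{yH_r}$ by Lemma~\ref{lem:E}(ii), and then so does $H_{r+1}$ by the formula. The inequalities follow from $\frac12\le2t-1\le1$ and Lemma~\ref{lem:E}(ii).
\end{proof}

For $r=1$ we have $U_1=(1-t)^{-2}=\sum_n(n+1)t^n$, so $H_2=2t+\sum_{n\ge2}(n-1)t^n$, and $H_2(t)\ge\frac12y^2$ for $t\ge\frac34$.

\begin{lemma}\label{lem:lowertower}
Let $r\ge2$ and $c_r=2^{-(r-1)}$. Then $H_r(t)\ge\exp^{(r-2)}(c_ry^2)$ for all large $y$.
\end{lemma}

\begin{proof}
The case $r=2$ was just shown. Suppose the bound holds for $r$, and let $B=c_ry^2/2=c_{r+1}y^2\ge\ln2$. By Lemma~\ref{lem:exp}, $\exp^{(r-2)}(2B)\ge B+\exp^{(r-2)}(B)\ge\ln 2+\exp^{(r-2)}(B)$. Hence $H_{r+1}(t)\ge\frac12e^{H_r(t)}\ge\exp\big(\exp^{(r-2)}(2B)-\ln2\big)\ge\exp^{(r-1)}(B)$.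
\end{proof}

The bound $\exp(n/\ln^{(q)}n)$ allows a tower of $q+1$ exponentials with a linear function of $y$ on top. For $r=q+3$ the tower in Lemma~\ref{lem:lowertower} has the same height and $y^2$ on top.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $r=q+3$ and $\gamma=\gamma_{S_r}$, and suppose that $\gamma(n)\le\exp(n/\ln^{(q)}n)$ for all $n\ge N_0$. The component of degree $n$ of $S_r$ is spanned by commutators of length $n$, so its dimension is at most $\gamma(n)$, and $H_r(t)\le\sum_{n\ge1}\gamma(n)t^n$. Take $y$ so large that $M=\exp^{(q)}(2y)>N_0$; note that $M\ge e^{2y}>2y>2$. For $n\ge M$ we have $\ln^{(q)}n\ge2y$, so $\gamma(n)\le e^{n/(2y)}$, while $t^n=(1-1/y)^n\le e^{-n/y}$. These terms contribute at most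
\[
\sum_{n\ge1}e^{-n/(2y)}=\frac1{e^{1/(2y)}-1}\le2y .
\]
For each of the at most $M$ values $1\le n<M$ we use $\gamma(n)\le\gamma(\lceil M\rceil)\le e^{(M+1)/(2y)}\le e^M$. Therefore
\[
H_r(t)\le Me^M+2y\le(M+1)e^M\le e^{2M}.
\]
By Lemma~\ref{lem:exp}, $2M=e^{\ln2}\exp^{(q)}(2y)\le\exp^{(q)}(2y+\ln2)\le\exp^{(q)}(3y)$, so $H_r(t)\le\exp^{(q+1)}(3y)$. Lemma~\ref{lem:lowertower} gives $H_r(t)\ge\exp^{(q+1)}(c_ry^2)$ for large $y$. The two bounds contradict each other once $c_ry>3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lothaire}
Lothaire, \emph{Combinatorics on Words}.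

\bibitem{Petrogradsky}
Victor Petrogradsky, \emph{Schreier's type formulae and two scales for growth of Lie algebras and groups}, arXiv:2202.01939 (2022).

\end{thebibliography}
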